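# A quartic on the cotangent bundle of $G/P$ and twists by the highest root

## 1. The theorem: a shift by four between the twists $-\theta$ and $\theta$

**Theorem 1.** Let $\Bbbk$ be an algebraically closed field of characteristic $0$, and let $G$ be a simple algebraic group over $\Bbbk$, of type different from $A$ and $C$. Fix a maximal torus $T$, the root system $\Phi$ with positive roots $\Phi^+$, and the highest root $\theta$. Let $B\supset T$ be the Borel subgroup whose Lie algebra contains the **negative** root spaces, and put $\mathcal B=G/B$. Let $P\supseteq B$ be the parabolic subgroup whose Levi factor corresponds to the simple roots orthogonal to $\theta$, and let $\mathfrak n_P$ be the nilradical of $\operatorname{Lie}(P)$. Then for all $n,i\ge 0$ there is an isomorphism of $G$-modules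
$$H^i(\mathcal B,\,S^n\mathfrak n_P^*\otimes(-\theta))\;\cong\; H^i(\mathcal B,\,S^{n-4}\mathfrak n_P^*\otimes\theta),$$
and both sides vanish for $i>0$. For $i=0$ the isomorphism is multiplication by an explicit $P$-semi-invariant quartic $f\in S^4\mathfrak n_P^*$ of weight $2\theta$.

Here $H^i(\mathcal B,V\otimes\lambda)$ is the cohomology of the homogeneous bundle $G\times^B(V\otimes\Bbbk_\lambda)$, and $S^m=0$ for $m<0$. The statement without the description of the isomorphism is a conjecture from Patrick Brosnan, Laura Escobar, Jaehyun Hong, Donggun Lee, Eunjeong Lee, Anton Mellit, Eric Sommers, "Automorphisms and deformations of regular semisimple Hessenberg varieties", arXiv:2405.18313 (2024).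

We prove more: a statement for all multiples of $\theta$, and a converse.

**Theorem 2.** Let $G$ be as in Theorem 1 and $k\in\mathbb Z$.

1. If $k\ge -1$, then $H^i(\mathcal B,S^n\mathfrak n_P^*\otimes k\theta)=0$ for all $i>0$ and $n\ge 0$.
2. If $k\le -2$, there is an $n$ with $H^1(\mathcal B,S^n\mathfrak n_P^*\otimes k\theta)\ne 0$. So the range in (1) is optimal.
3. For every $k\ge 1$ and $n\ge 0$, multiplication by $f$ is an isomorphism
$$H^0(\mathcal B,S^{n-4}\mathfrak n_P^*\otimes(2-k)\theta)\to H^0(\mathcal B,S^n\mathfrak n_P^*\otimes(-k)\theta).$$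

**Theorem 3.** In types $A_r$ ($r\ge1$) and $C_r$ ($r\ge 2$) the isomorphism-and-vanishing statement of Theorem 1 fails. In type $C_r$, $r\ge2$, it becomes true with $n-4$ replaced by $n-2$.

Theorem 1 is Theorem 2(1) for $k=\pm1$ together with Theorem 2(3) for $k=1$.

In plain words: take polynomial functions of degree $n$ on the fibres of the cotangent bundle of $G/P$, twist them by the *negative* line bundle attached to $-\theta$, and ask for cohomology. The twist is negative, so one might expect higher cohomology. The theorem says that there is none, and that every global section is divisible by one fixed quartic $f$. For instance $H^0$ is $0$ for $n=0,1,2,3$, and for $n=4$ it is $H^0(\mathcal B,\theta)\cong\mathfrak g$, consisting of the multiples of $f$ by sections of the bundle of $\theta$.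

The types allowed are $B_n$ ($n\ge3$), $D_n$ ($n\ge4$), $E_6,E_7,E_8$, $F_4$, $G_2$. (Note $B_2=C_2$ and $D_3=A_3$.)

## 2. Rewriting the statement on $X=T^*(G/P)$

**The grading by $\theta^\vee$.** The highest root is long, so for a root $\alpha\neq\pm\theta$ the Cauchy–Schwarz inequality gives $|\langle\alpha,\theta^\vee\rangle|=2|(\alpha,\theta)|/(\theta,\theta)<2$. Hence the eigenvalues of $\operatorname{ad}\theta^\vee$ give a grading
$$\mathfrak g=\mathfrak g_{-2}\oplus\mathfrak g_{-1}\oplus\mathfrak g_0\oplus\mathfrak g_1\oplus\mathfrak g_2,\qquad \mathfrak g_{\pm2}=\mathfrak g_{\pm\theta}=\Bbbk e_{\pm\theta}.$$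
Since $\theta$ is dominant, a positive root is orthogonal to $\theta$ exactly when all simple roots occurring in it are. So $\mathfrak g_0=\operatorname{Lie}L$ with $L$ the Levi factor of $P$, and $\mathfrak n_P=\mathfrak g_{-1}\oplus\mathfrak g_{-2}$.

Put $V=\mathfrak g_{-1}$. The weights of $V^*$ are the roots $\alpha$ with $\langle\alpha,\theta^\vee\rangle=1$. For such $\alpha$ also $\theta-\alpha=-s_\theta(\alpha)$ is a root, of the same kind. The line $\mathfrak g_{-2}$ is $P$-stable, so $-\theta$ is a character of $P$ and $k\theta$ makes sense as a $P$-module for all $k\in\mathbb Z$. As $[\mathfrak n_P,\mathfrak n_P]\subset\mathfrak g_{-2}$, the unipotent radical $R_u(P)$ acts trivially on $\mathfrak n_P/\mathfrak g_{-2}\cong V$. Dually there is an exact sequence of $P$-modules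
$$0\to V^*\to\mathfrak n_P^*\to\Bbbk_\theta\to0, \tag{1}$$
and $P$ acts on $V^*$ through $L$.

*Example ($G_2$).* Let $\alpha$ be the short and $\beta$ the long simple root. Then $\theta=3\alpha+2\beta$, and $\langle\alpha,\theta^\vee\rangle=0$. The weights of $V^*$ are $\beta,\ \alpha+\beta,\ 2\alpha+\beta,\ 3\alpha+\beta$. They pair with $\alpha^\vee$ to $-3,-1,1,3$, so for $[L,L]$ (which is locally $SL_2$) the module $V$ is the space of binary cubics. Here $\dim\mathfrak n_P=5$.

**From $\mathcal B$ to $G/P$.** For a $P$-module $E$ write $\mathcal L(E)$ for the associated bundle on $G/P$. Its sections are functions $s:G\to E$ with $s(gp)=p^{-1}s(g)$; in particular $G$-invariant sections are $P$-invariant vectors of $E$. The fibres of $G/B\to G/P$ are copies of the flag variety $P/B$, and $H^\bullet(P/B,\mathcal O)=\Bbbk$. By the projection formula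
$$H^i(\mathcal B,E)=H^i(G/P,\mathcal L(E))\quad\text{for every $P$-module }E.$$

**From $G/P$ to $X$.** Let $X=G\times^P\mathfrak n_P$ with projection $p:X\to G/P$. The Killing form identifies $\mathfrak n_P$ with $(\mathfrak g/\operatorname{Lie}P)^*$, so $X\cong T^*(G/P)$. Therefore $X$ is a symplectic variety, $K_X\sim0$ and $\dim X=2\dim\mathfrak n_P$.

Let $M=p^*\mathcal L(\theta)$. Polynomial functions on the fibres of $p$ are $S\,\mathfrak n_P^*$, so $p_*\mathcal O_X=\mathcal L(S\,\mathfrak n_P^*)$. As $p$ is affine,
$$H^i(X,M^k)=\bigoplus_{n\ge0}H^i(\mathcal B,S^n\mathfrak n_P^*\otimes k\theta)\qquad(k\in\mathbb Z). \tag{2}$$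
So Theorem 2 is a statement about the powers of one line bundle on one smooth variety. With our sign convention $\mathcal L(\theta)$ is ample on $G/P$, because $\langle\theta,\alpha^\vee\rangle>0$ exactly for the simple roots $\alpha$ not in $L$.

**We may take $\Bbbk=\mathbb C$.** The groups $G,T,P$ (in split form), all modules above and, with rational $e_{\pm\theta}$, the quartic $f$ defined in Section 6 exist over $\mathbb Q$. Cohomology commutes with field extension, and a finite-dimensional $G$-module in characteristic $0$ is determined by its $T$-character. So all assertions (vanishing, non-vanishing, "$f$ induces an isomorphism", "isomorphic as $G$-modules") can be tested over $\mathbb C$. From now on $\Bbbk=\mathbb C$.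

## 3. $n=0$ and $n=1$ by Bott's theorem, and why type $A$ is excluded

Recall Bott's theorem, with $w\cdot\lambda=w(\lambda+\rho)-\rho$. If $\langle\lambda+\rho,\alpha^\vee\rangle=0$ for some root $\alpha$, then $H^\bullet(\mathcal B,\lambda)=0$. Otherwise there is a unique $w$ with $w\cdot\lambda$ dominant, and $H^i(\mathcal B,\lambda)$ is zero except for $i=\ell(w)$, where it is the irreducible module of highest weight $w\cdot\lambda$.

Two consequences. If $\alpha$ is simple, then $s_\alpha\cdot(-\alpha)=s_\alpha(\rho-\alpha)-\rho=(\rho-\alpha+\alpha)-\rho=0$, so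
$$H^1(\mathcal B,-\alpha)=\Bbbk,\qquad H^i(\mathcal B,-\alpha)=0\ (i\ne1). \tag{3}$$
If $E$ is an irreducible $L$-module with highest weight $\mu$, viewed as a $P$-module, then $E=H^0(P/B,\mu)$ and $H^{>0}(P/B,\mu)=0$. Pushing forward along $G/B\to G/P$ gives
$$H^i(\mathcal B,E\otimes k\theta)=H^i(\mathcal B,\mu+k\theta). \tag{4}$$

Let $G$ be of type different from $A$, $C$. From the extended Dynkin diagram, exactly one simple root $\beta$ is not orthogonal to $\theta$, it is long, and $\langle\theta,\beta^\vee\rangle=1=\langle\beta,\theta^\vee\rangle$.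

**The case $n=0$.** We have $\langle-\theta+\rho,\beta^\vee\rangle=-1+1=0$, so $H^\bullet(\mathcal B,-\theta)=0$. The right side of Theorem 1 is also $0$.

**The case $n=1$.** First, $V^*$ is irreducible. Let $\mu$ be the highest weight of an irreducible $L$-summand. Then $\mu$ is a root with $\mu\ne\theta$, so $\mu+\alpha$ is a root for some simple $\alpha$. This $\alpha$ is not a root of $L$, so $\alpha=\beta$. Then $\langle\mu+\beta,\theta^\vee\rangle=2$, so $\mu=\theta-\beta$. Root spaces are one-dimensional, so there is only one summand. By (4) and (3), $H^i(\mathcal B,V^*\otimes(-\theta))=H^i(\mathcal B,-\beta)$ is $\Bbbk$ for $i=1$ and $0$ otherwise. Twisting (1) by $-\theta$ gives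
$$0\to H^0(\mathfrak n_P^*\otimes(-\theta))\to\Bbbk\xrightarrow{\ \delta\ }\Bbbk\to H^1(\mathfrak n_P^*\otimes(-\theta))\to0,$$
and all higher terms vanish.

Everything depends on $\delta$. If $\delta=0$, then $H^0(\mathfrak n_P^*\otimes(-\theta))$ is a trivial one-dimensional $G$-module, so it gives a nonzero $P$-invariant vector in $\mathfrak n_P^*\otimes(-\theta)$ with nonzero image in the quotient. That is a $P$-stable line in $\mathfrak n_P^*$ of weight $\theta$, necessarily spanned by the functional $\xi$ with $\xi(e_{-\theta})=1$, $\xi|_V=0$. But for $\langle\alpha,\theta^\vee\rangle=1$,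
$$(e_{-\alpha}\xi)(e_{\alpha-\theta})=-\xi([e_{-\alpha},e_{\alpha-\theta}])\ne0,$$
so the line is not stable. Hence $\delta\neq0$ and all cohomology vanishes for $n=1$, as Theorem 1 predicts.

**Proof of Theorem 3 in type $A$.** In type $A_1$ take $n=0$: $H^1(\mathcal B,-\theta)=H^1(\mathbb P^1,\mathcal O(-2))=\Bbbk\ne0$. In type $A_r$ with $r\ge2$ the roots with $\langle\alpha,\theta^\vee\rangle=1$ are $\alpha_1+\dots+\alpha_j$ ($j<r$) and $\alpha_j+\dots+\alpha_r$ ($j>1$). So $V^*$ is a sum of *two* irreducible $L$-modules, with highest weights $\theta-\alpha_r$ and $\theta-\alpha_1$. By (4) and (3), $H^1(V^*\otimes(-\theta))=\Bbbk^2$. The connecting map $\Bbbk\to\Bbbk^2$ cannot be surjective, so $\dim H^1(\mathcal B,\mathfrak n_P^*\otimes(-\theta))\ge1$. Vanishing fails for $n=1$. $\square$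

For larger $n$ this method filters $S^n\mathfrak n_P^*$ by the modules $S^aV^*\otimes b\theta$ with $a+b=n$, and requires control of all connecting maps. We turn to geometry instead.

## 4. The moment map and an even nilpotent element in $\mathfrak g_{-1}$

Since $\mathfrak n_P\subset\mathfrak g$ is a $P$-submodule of a $G$-module, $X\subset G\times^P\mathfrak g\cong G/P\times\mathfrak g$ is a closed embedding. Let
$$\pi:X\to\mathfrak g,\qquad[g,x]\mapsto\operatorname{Ad}(g)x,\qquad Z=\pi(X).$$
The map $\pi$ is projective, and $Z$ is closed in $\mathfrak g$, hence an irreducible affine variety. It is $G$-stable and consists of nilpotent elements. Each fibre of $\pi$ is projective and embedded by $p$ as a closed subscheme of $G/P$. So for a curve $C$ contracted by $\pi$, the bundle $M|_C$ is the restriction of an ample bundle on $G/P$, and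
$$\deg M|_C>0\quad\text{for every integral projective curve $C\subset X$ contracted by }\pi. \tag{5}$$

To use vanishing theorems we need $\pi$ to be generically finite. We exhibit a point of $Z$ with a large orbit.

**Lemma 4.** Suppose $e\in V$ lies in an $\mathfrak{sl}_2$-triple $(e,h,e')$ with $h=-2\theta^\vee$. Then $(\operatorname{ad}e)^4$ maps $\mathfrak g_\theta$ isomorphically onto $\mathfrak g_{-\theta}$, and $\dim G\cdot e=2\dim\mathfrak n_P$.

*Proof.* On $\mathfrak g_j$ the element $h$ acts by $-2j$. So $\mathfrak g_\theta$ and $\mathfrak g_{-\theta}$ are the full eigenspaces for $-4$ and $4$, and by $\mathfrak{sl}_2$-theory $(\operatorname{ad}e)^4$ is an isomorphism between them. All eigenvalues are even, so every irreducible $\mathfrak{sl}_2$-summand of $\mathfrak g$ meets the $0$-eigenspace in a line. Hence $\dim\mathfrak g^e$, the number of summands, equals $\dim\mathfrak g_0=\dim\mathfrak g-2\dim\mathfrak n_P$. $\square$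

Normalise $(\alpha,\alpha)=2$ for long roots, and choose root vectors with $[e_{-\alpha},e_\alpha]=-\alpha^\vee$.

**Lemma 5.** If $G$ is of type different from $A$ and $C$, an $e$ as in Lemma 4 exists.

*Proof.* *Case (i): $B_n$ ($n\ge4$), $D_n$ ($n\ge4$), $E_n$, $F_4$.* The long roots contain a $D_4$ subsystem, and all long roots are Weyl-conjugate. Moving the subsystem by the Weyl group, we may assume $\theta=\epsilon_1+\epsilon_2$ in $D_4$. Put
$$\alpha_1,\alpha_2=\epsilon_1\pm\epsilon_3,\qquad\alpha_3,\alpha_4=\epsilon_2\pm\epsilon_4 .$$
These are mutually orthogonal long roots with $\langle\alpha_i,\theta^\vee\rangle=1$, $\sum\alpha_i=2\theta$ and $\sum\alpha_i^\vee=2\theta^\vee$. For $i\ne j$ the vector $\alpha_i-\alpha_j$ has norm $4>2$, so it is not a root and $[e_{-\alpha_i},e_{\alpha_j}]=0$. Let $e=\sum e_{-\alpha_i}\in V$ and $e'=\sum e_{\alpha_i}$. Then $[e,e']=-\sum\alpha_i^\vee=-2\theta^\vee=h$. Since $e\in\mathfrak g_{-1}$ and $e'\in\mathfrak g_1$, also $[h,e]=2e$ and $[h,e']=-2e'$.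

*Case (ii): $B_3$, and case (iii): $G_2$.* Let $\beta$ be the simple root not orthogonal to $\theta$: in $B_3$, where $\theta=\epsilon_1+\epsilon_2$, it is $\epsilon_2-\epsilon_3$; in $G_2$ it is the long simple root. Put $\gamma=\theta-\beta$; it is $\epsilon_1+\epsilon_3$ in $B_3$, and in the $G_2$ notation of Section 2 it is $3\alpha+\beta$. Both $\beta,\gamma$ are long with $\langle\beta,\theta^\vee\rangle=\langle\gamma,\theta^\vee\rangle=1$. From $\beta+\gamma=\theta$ and norms $2,2,2$ we get $(\beta,\gamma)=-1$ and $\beta^\vee+\gamma^\vee=\theta^\vee$. So $\beta-\gamma$ has norm $6$ and is not a root. Let $e=e_{-\beta}+e_{-\gamma}\in V$ and $e'=2(e_\beta+e_\gamma)$. Then $[e,e']=-2(\beta^\vee+\gamma^\vee)=-2\theta^\vee=h$, and the other relations hold as before. $\square$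

**Corollary 6.** In types different from $A$ and $C$, $\pi:X\to Z$ is generically finite.

*Proof.* $\dim Z\ge\dim G\cdot e=2\dim\mathfrak n_P=\dim X$. $\square$

## 5. Kawamata–Viehweg without boundary reaches $k=0$ and stops

**Definition (klt).** Let $Y$ be a smooth variety and $\Delta$ an effective $\mathbb Q$-divisor. For a proper birational $\mu:Y'\to Y$ with $Y'$ smooth, define $\Delta'$ by $K_{Y'}+\Delta'=\mu^*(K_Y+\Delta)$, $\mu_*\Delta'=\Delta$. The pair $(Y,\Delta)$ is klt if for all $\mu$ all coefficients of $\Delta'$ are $<1$. It is enough that for one $\mu$ the support of $\Delta'$ has simple normal crossings (snc) and all coefficients are $<1$.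

We use these standard facts. If $\Delta'\ge0$, then $(Y,\Delta)$ is klt if and only if $(Y',\Delta')$ is. The property is local, and is unchanged by taking the product with a smooth variety. It is equivalent to triviality of the multiplier ideal: $\mathcal J(Y,\Delta)=\mathcal O_Y$. Taking $\mu=\mathrm{id}$, the coefficients of a klt $\Delta$ are $<1$.

*Examples.* The pair $(\mathbb A^4,\frac12\operatorname{div}(x_1x_2x_3x_4))$ is klt: snc with coefficients $\frac12$. The pair $(\mathbb A^1,\frac12\operatorname{div}(x^2))$ is not klt: the coefficient is $1$. For any nonzero quartic form $F$ on $\mathbb A^2$, $(\mathbb A^2,\frac12\operatorname{div}F)$ is not klt: blowing up $0$, the exceptional curve gets coefficient $\frac12\cdot4-1=1$. The number $3$ of variables is thus the first at which half of a quartic that involves all variables can be klt at $0$.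

**Theorem 7** (relative Kawamata–Viehweg; Kawamata–Matsuda–Matsuki, *Introduction to the minimal model problem*, Thm 1-2-5). Let $Y$ be smooth, $(Y,\Delta)$ klt, $\pi:Y\to Z$ projective and surjective, and $N$ a line bundle such that $c_1(N)-(K_Y+\Delta)$ is $\pi$-nef and $\pi$-big. Then $R^i\pi_*N=0$ for $i>0$.

Here $\pi$-nef means of degree $\ge0$ on every curve contracted by $\pi$, and $\pi$-big means big on the generic fibre. If $\pi$ is generically finite, the generic fibre is $0$-dimensional and *every* class is $\pi$-big.

The first attempt is $\Delta=0$ on our $X$. Since $K_X\sim0$, the condition is that $k\,c_1(M)$ be $\pi$-nef, which by (5) holds for $k\ge0$. As $Z$ is affine, we get $H^i(X,M^k)=\Gamma(Z,R^i\pi_*M^k)=0$ for $i>0$, $k\ge 0$. That settles the vanishing on the right side of Theorem 1.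

At $k=-1$ the attempt stops. The class $-c_1(M)$ is negative on every contracted curve by (5), and there are such curves: the whole zero section $G/P\subset X$ is contracted to $0$. To reach $k=-1$ we need a klt boundary $\Delta$ with
$$-\Delta\equiv c\cdot c_1(M),\qquad c\ge1. \tag{6}$$

Where could such a $\Delta$ come from? A $G$-invariant section of $M^{-a}$ is, by (2), a $P$-semi-invariant in $S\,\mathfrak n_P^*$ of weight $a\theta$. Its divisor is then $\equiv -a\,c_1(M)$. Look in $SV^*$: since weights of $V^*$ pair to $1$ with $\theta^\vee$, the degree must be $2a$. For $a=1$ we would want an $L$-semi-invariant quadratic form on $V$. But the bracket $[v,w]=\omega(v,w)e_{-\theta}$ is a nondegenerate *skew* semi-invariant form on $V$ (it pairs $\mathfrak g_{-\alpha}$ with $\mathfrak g_{\alpha-\theta}$). As $V$ is irreducible, and hence irreducible under $[L,L]$, Schur's lemma leaves no room for a nonzero symmetric one. So we try $a=2$, a quartic, with $\Delta=\frac12\operatorname{div}$: this gives exactly $c=1$ in (6).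

## 6. The quartic $f(v)e_{-\theta}=(\operatorname{ad}v)^4e_\theta$ and its divisor $D$

**Definition.** For $v\in V=\mathfrak g_{-1}$ let $f(v)$ be the scalar with $(\operatorname{ad}v)^4e_\theta=f(v)e_{-\theta}$. This makes sense because $(\operatorname{ad}v)^4$ maps $\mathfrak g_2$ to $\mathfrak g_{-2}$. Thus $f\in S^4V^*\subset S^4\mathfrak n_P^*$.

**Semi-invariance.** Let $\chi$ be the character of $L$ on $\mathfrak g_\theta$, so $\chi|_T=\theta$, and $L$ acts on $\mathfrak g_{-\theta}$ by $\chi^{-1}$. For $l\in L$,
$$(\operatorname{ad}\operatorname{Ad}(l)v)^4e_\theta=\operatorname{Ad}(l)(\operatorname{ad}v)^4\operatorname{Ad}(l)^{-1}e_\theta=\chi(l)^{-1}\operatorname{Ad}(l)f(v)e_{-\theta}=\chi(l)^{-2}f(v)e_{-\theta}.$$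
So $(l\cdot f)(v)=f(\operatorname{Ad}(l)^{-1}v)=\chi(l)^2f(v)$. As $R_u(P)$ acts trivially on $V^*$, the line $\Bbbk f$ is the $P$-module $2\theta$. In particular $f$ is $[L,L]$-invariant.

**Non-vanishing.** By Lemmas 4 and 5, $f(e)\ne0$ in types different from $A$ and $C$.

*What happens in the excluded types.* In type $A_r$, $r\ge2$, write $v\in V$ as the matrix with blocks of size $1,r-1,1$ having a column $a$ in position $(2,1)$ and a row $b$ in position $(3,2)$. Then $v^3=0$, $v^2=(ba)E$ with $E$ the lower left corner matrix unit, and $e_\theta$ is the upper right one. In $(\operatorname{ad}v)^4e_\theta=\sum_j(-1)^j\binom4jv^{4-j}e_\theta v^j$ only $j=2$ survives, so $f(v)=6(ba)^2$. This is a square: $\frac12\operatorname{div}f$ has coefficient $1$ and is not klt. In type $C_r$, $r\ge2$, $V$ is the standard module of $[L,L]=Sp_{2r-2}$, whose fourth symmetric power is irreducible and nontrivial, so $f=0$.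

**The divisor $D$.** From now on $G$ is of type different from $A$, $C$ until Section 11. Multiplication by $f$ is an injective $P$-map $S^{n-4}\mathfrak n_P^*\otimes2\theta\to S^n\mathfrak n_P^*$. Passing to associated bundles gives a $G$-equivariant injection $M^2\to\mathcal O_X$ whose image is the ideal sheaf of $D=G\times^P\{f=0\}$. So $M^2\cong\mathcal O_X(-D)$, and
$$\tfrac12D\equiv-c_1(M),\qquad 0\to M^{2-k}\xrightarrow{\ f\ }M^{-k}\to M^{-k}|_D\to0\quad(k\in\mathbb Z). \tag{7}$$
$D$ is not empty, since $f$ vanishes at $0\in V$. Since $G\to G/P$ is locally trivial and $f$ does not depend on the $\mathfrak g_{-2}$-coordinate, $(X,D)$ is locally the product of $(V,\operatorname{div}f)$ with a smooth variety. So everything now depends on whether $(V,\frac12\operatorname{div}f)$ is klt.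

## 7. $(V,\frac12\operatorname{div}f)$ is klt: restriction to linear slices

**Proposition 8.** The pair $(V,\frac12\operatorname{div}f)$ is klt. In particular $f$ has no multiple factor. Consequently $(X,\frac12D)$ is klt and $D$ is reduced.

The last two assertions follow from the first: if a factor had multiplicity $\geq 2$ in $f$, a coefficient of $\frac12\operatorname{div}f$ would be $\ge1$. The rest of the section proves the first.

**Step 1: a slice suffices.** *This step replaces $V$ by a small linear subspace $W$.* Suppose $W\subset V$ is a linear subspace with $f|_W\ne0$ and $(W,\frac12\operatorname{div}f|_W)$ klt. Choose $W=W_0\subset W_1\subset\dots\subset W_q=V$, each a hyperplane in the next. Then $f|_{W_j}\ne0$ for all $j$. The restriction theorem for multiplier ideals (Lazarsfeld, *Positivity II*, Thm 9.5.1) gives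
$$\mathcal J\bigl(W_j,\tfrac12\operatorname{div}f|_{W_j}\bigr)\subseteq\mathcal J\bigl(W_{j+1},\tfrac12\operatorname{div}f|_{W_{j+1}}\bigr)\big|_{W_j}.$$
If the left ideal is trivial at $0$, the right one contains a function not vanishing at $0$, so $\mathcal J(W_{j+1},\cdot)$ is trivial at $0$. By induction $\mathcal J(V,\frac12\operatorname{div}f)$ is trivial at $0$. As $f$ is homogeneous, the zero set of this ideal is closed and stable under scaling. If it were non-empty it would contain $0$. So it is empty and $(V,\frac12\operatorname{div}f)$ is klt.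

**Step 2: case (i), types $B_n$ ($n\ge4$), $D_n$, $E_n$, $F_4$.** *We use the slice spanned by the four root vectors of Lemma 5.* Let $W=\bigoplus_{i=1}^4\mathfrak g_{-\alpha_i}$ with coordinates $x_i$ of weight $\alpha_i$. The restriction $f|_W$ is a combination of monomials $\prod x_i^{m_i}$ of weight $\sum m_i\alpha_i=2\theta=\sum\alpha_i$. The $\alpha_i$ are orthogonal, hence linearly independent, so all $m_i=1$. Thus $f|_W=c\,x_1x_2x_3x_4$, and $c\ne0$ because $e\in W$ and $f(e)\neq0$. This is reduced snc, so the pair with coefficient $\frac12$ is klt, and Step 1 applies.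

**Step 3: a criterion for ternary quartics.** *This prepares the two remaining types, where we use three-dimensional slices.* Let $F(x,y,z)$ be a nonzero quartic form whose curve $C\subset\mathbb P^2$ is reduced and, at each singular point, analytically equivalent to $s^2=t^m$ for some $m\ge2$. Claim: $(\mathbb A^3,\frac12\operatorname{div}F)$ is klt.

Blow up $0\in\mathbb A^3$, with exceptional divisor $E$ and strict transform $\widetilde D$ of $\operatorname{div}F$. The canonical divisor of the blow-up is $\sigma^*K+2E$, and $\sigma^*\operatorname{div}F=\widetilde D+4E$. So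
$$\sigma^*\bigl(K+\tfrac12\operatorname{div}F\bigr)=K+\tfrac12\widetilde D+\bigl(\tfrac12\cdot4-2\bigr)E=K+\tfrac12\widetilde D .$$
The blow-up is a line bundle over $\mathbb P^2$ and $\widetilde D$ is the preimage of $C$. So it suffices that $(\mathbb P^2,\frac12C)$ is klt.

Blow up a singular point of $C$. The multiplicity is $2$, so the exceptional curve gets coefficient $\frac12\cdot2-1=0$, and the pull-back of $K+\frac12C$ is $K+\frac12\widetilde C$. In the chart $s=s't$ the curve $s^2=t^m$ becomes $s'^2=t^{m-2}$. In the other chart $t=t's$ it is $1=t'^ms^{m-2}$, which does not pass through the origin, so nothing new appears. Hence $m$ drops by $2$ each time, and after finitely many blow-ups $m\in\{0,1\}$, where the curve is smooth. The final pair is $\frac12$ of a smooth curve, which is klt. So $(\mathbb P^2,\frac12C)$ is klt. (Equivalently, $s^2-t^m$ has log canonical threshold $\frac12+\frac1m>\frac12$.)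

**Step 4: case (ii), $B_3$.** *We identify $f$ as a Gram determinant and find a slice.* The roots orthogonal to $\theta=\epsilon_1+\epsilon_2$ are $\pm(\epsilon_1-\epsilon_2)$ and $\pm\epsilon_3$. The weights of $V^*$ are $\epsilon_i$ and $\epsilon_i\pm\epsilon_3$ for $i=1,2$. So for $SL_2\times SL_2$ we have $V\cong\Bbbk^2\otimes\Bbbk^3$, the second factor acting on $\Bbbk^3=S^2\Bbbk^2$ through $SO_3$. View an element as a pair $(u,v)$ of vectors in $\Bbbk^3$. By the first fundamental theorem, $SO_3$-invariants of two vectors are polynomials in $u\cdot u,\ u\cdot v,\ v\cdot v$. The first $SL_2$ acts on these three as on the coefficients of a binary quadratic form, whose quadratic invariants are the multiples of the discriminant. Since $f\ne0$ is invariant of degree $4$,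
$$f=c\,[(u\cdot u)(v\cdot v)-(u\cdot v)^2],\qquad c\ne0.$$
Use the form $u\cdot u=2u_1u_3+u_2^2$, and let $W$ consist of the pairs $u=(0,z,x)$, $v=(y,z,0)$. Then $u\cdot u=v\cdot v=z^2$, $u\cdot v=xy+z^2$, and
$$f|_W=c\,[z^4-(xy+z^2)^2]=-c\,xy\,(xy+2z^2).$$
The curve consists of the smooth conic $xy+2z^2=0$ and the lines $x=0$, $y=0$, so it is reduced. The lines meet at $(0:0:1)$, which is not on the conic; this is a node, $m=2$. The line $x=0$ meets the conic only at $(0:1:0)$. There, with $y=1$,
$$x(x+2z^2)=(x+z^2)^2-z^4,$$
so $m=4$ with $s=x+z^2$, $t=z$. By symmetry the same holds for $y=0$ at $(1:0:0)$. Step 3 and Step 1 apply.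

**Step 5: case (iii), $G_2$.** *We identify $f$ as the discriminant of binary cubics and find a slice.* By Section 2, $V$ is the module of binary cubics $aX^3+bX^2Y+c_1XY^2+dY^3$ under $[L,L]$, locally $SL_2$. In $S^4$ of this module the weight $0$ is spanned by $a^2d^2,\ abc_1d,\ ac_1^3,\ b^3d,\ b^2c_1^2$, and the weight $2$ (for $a,b,c_1,d$ of weights $3,1,-1,-3$) by $a^2c_1d,\ abc_1^2,\ ab^2d,\ b^3c_1$. So the space of invariants has dimension $5-4=1$ and is spanned by the discriminant. As $f\neq0$,
$$f=c\,(b^2c_1^2-4ac_1^3-4b^3d-27a^2d^2+18abc_1d),\qquad c\ne0.$$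
On $W=\{b=0\}$ it is $-c\,a\,(4c_1^3+27ad^2)$. The cubic $4c_1^3+27ad^2$ is irreducible (linear in $a$ with coprime coefficients), so the curve is reduced. The partial derivatives $27d^2$, $12c_1^2$, $54ad$ of the cubic vanish together only at $(a:c_1:d)=(1:0:0)$, where it is the cusp $4c_1^3+27d^2=0$, $m=3$; the line $a=0$ does not pass through this point. The line meets the cubic only at $(0:0:1)$, where, with $d=1$,
$$a(27a+4c_1^3)=27\Bigl[\bigl(a+\tfrac2{27}c_1^3\bigr)^2-\tfrac4{729}c_1^6\Bigr],$$
so $m=6$. Step 3 and Step 1 apply. This finishes the proof of Proposition 8. $\square$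

## 8. Vanishing for $k\ge-1$ with the boundary $\frac12D$

**Proof of Theorem 2(1).** *We apply Theorem 7 with $\Delta=\frac12D$, which moves the bound from $k\ge0$ to $k\ge-1$.* Let $k\ge-1$. By $K_X\sim0$ and (7),
$$c_1(M^k)-\bigl(K_X+\tfrac12D\bigr)\equiv k\,c_1(M)+c_1(M)=(k+1)\,c_1(M).$$
This is $\pi$-nef by (5), since $k+1\ge0$. It is $\pi$-big because $\pi$ is generically finite (Corollary 6); this covers $k=-1$, where the class is numerically zero. The pair $(X,\frac12D)$ is klt by Proposition 8, and $\pi:X\to Z$ is projective and surjective. So $R^i\pi_*M^k=0$ for $i>0$. As $Z$ is affine, $H^i(X,M^k)=\Gamma(Z,R^i\pi_*M^k)=0$ for $i>0$, and (2) gives the claim for each $n$. $\square$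

## 9. The moment map contracts $D$: divisibility by $f$

It remains to compare global sections. By (7), the map $f:H^0(X,M^{2-k})\to H^0(X,M^{-k})$ is injective, and it is surjective as soon as $M^{-k}|_D$ has no sections. For $k\ge1$ this bundle is negative on contracted curves, so we want contracted curves through every point of $D$.

We use two textbook facts: there are finitely many nilpotent $G$-orbits in $\mathfrak g$, and they have even dimension. (The second holds because, with the Killing form $\kappa$, $(a,b)\mapsto\kappa(x,[a,b])$ is a nondegenerate alternating form on $\mathfrak g/\mathfrak g^x$, the tangent space of the orbit at $x$.)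

**Lemma 9.** Every point $x\in D$ lies on an integral projective curve $C\subset D$ contracted by $\pi$, and $\deg M|_C>0$. If $D'$ is an irreducible component of $D$ containing $x$, the curve can be chosen in $D'$.

*Proof.* Let $D'\ni x$ be a component. It is closed, $G$-stable because $G$ is connected, and of *odd* dimension $\dim X-1=2\dim G/P-1$. The image $\pi(D')$ is closed, irreducible, $G$-stable and consists of nilpotent elements. By finiteness it is the closure of one nilpotent orbit, so its dimension is *even*. Hence $\dim\pi(D')<\dim D'$, and every component of every non-empty fibre of $D'\to\pi(D')$ has dimension $\ge1$. The fibre through $x$ is projective, so it contains an integral projective curve $C$ through $x$. The degree is positive by (5). $\square$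

Conversely, if $C$ is any contracted integral projective curve, then $\deg\mathcal O_X(D)|_C=-2\deg M|_C<0$, so $C\subset D$. Thus $D$ is exactly the union of the curves contracted by $\pi$.

**Proof of Theorem 2(3).** *We show $H^0(D,M^{-k}|_D)=0$ for $k\ge1$.* Let $s$ be a section and $x\in D$. Take $C\ni x$ as in Lemma 9. Then $\deg M^{-k}|_C<0$, and a line bundle of negative degree on an integral projective curve has no nonzero section. So $s|_C=0$ and $s(x)=0$. This holds for every point $x\in D$, and $D$ is reduced by Proposition 8, so $s=0$. Now (7) gives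
$$0\to H^0(X,M^{2-k})\xrightarrow{\ f\ }H^0(X,M^{-k})\to H^0(D,M^{-k}|_D)=0 .$$
So $f$ is an isomorphism. It is $G$-equivariant and raises the degree $n$ in (2) by $4$. Taking the part of degree $n$ proves (3). $\square$

**Proof of Theorem 1.** For $i>0$ both sides vanish, by Theorem 2(1) with $k=-1$ on the left and $k=1$ on the right (for $n<4$ the right side is $0$ by definition). For $i=0$, Theorem 2(3) with $k=1$ says that multiplication by $f$ is an isomorphism $H^0(\mathcal B,S^{n-4}\mathfrak n_P^*\otimes\theta)\to H^0(\mathcal B,S^n\mathfrak n_P^*\otimes(-\theta))$ of $G$-modules. $\blacksquare$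

## 10. Non-vanishing of $H^1$ for $k\le-2$

The curves that make $D$ contracted also produce $H^1$ when the twist is more negative. To transport $H^1$ from one curve to $X$ we need $R^1\pi_*$ to be right exact, hence fibres of dimension $\le1$, at least over an open set meeting $\pi(D)$.

**Step 1: an upper bound for the fibres of $\pi$.** *We bound $\dim\pi^{-1}(O)$ for a nilpotent orbit $O$.* Let $\mathfrak n\supset\mathfrak n_P$ be the nilradical of $\operatorname{Lie}B$. One has $\dim(O\cap\mathfrak n)=\frac12\dim O$ (Steinberg, Spaltenstein; see Chriss–Ginzburg, *Representation Theory and Complex Geometry*, §3.3). We need only "$\le$", and here is the argument for it when $O\cap\mathfrak n\neq\emptyset$. Let $N=|\Phi^+|=\dim\mathcal B$. Consider the triples $(x,gB,g'B)$ with $x\in\operatorname{Ad}(g)\mathfrak n\cap\operatorname{Ad}(g')\mathfrak n$. Over the $G$-orbit of $(B,wB)$ in $\mathcal B\times\mathcal B$, which has dimension $N+\ell(w)$, the fibre is $\mathfrak n\cap w\mathfrak n$, of dimension $N-\ell(w)$. There are finitely many $w$, so the variety of triples has dimension $2N$.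 For $x\in O$ let $\mathcal B_x=\{gB:x\in\operatorname{Ad}(g)\mathfrak n\}$. The triples with $x\in O$ have dimension $\dim O+2\dim\mathcal B_x\le2N$. Counting the dimension of $G\times^B(O\cap\mathfrak n)$ in two ways, $N+\dim(O\cap\mathfrak n)=\dim O+\dim\mathcal B_x\le\dim O+N-\frac12\dim O$. So $\dim(O\cap\mathfrak n)\le\frac12\dim O$.

Now let $O\subset Z$. Since $\pi^{-1}(O)=G\times^P(O\cap\mathfrak n_P)$,
$$\dim\pi^{-1}(O)=\dim G/P+\dim(O\cap\mathfrak n_P)\le\tfrac12(\dim X+\dim O). \tag{8}$$
The fibres over $O$ are conjugate under $G$, so each has dimension $\le\frac12(\dim X-\dim O)$.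

**Step 2: the open set $Z^\circ$.** *We find an open set on which fibres have dimension $\le1$ and which meets $\pi(D)$.* Let $D'$ be a component of $D$ and let $\pi(D')=\overline{O'}$ with $O'$ an orbit. The set $D'\cap\pi^{-1}(O')$ is open and dense in $D'$, so (8) gives $\dim X-1\le\frac12(\dim X+\dim O')$, that is, $\dim O'\ge\dim X-2$. Let $Z^\circ\subset Z$ be the union of all orbits of dimension $\ge\dim X-2$. Its complement is a finite union of orbits and contains their closures, because the boundary of an orbit consists of orbits of smaller dimension. So $Z^\circ$ is open, and it contains $O'$. By Step 1 all fibres over $Z^\circ$ have dimension $\le1$. Hence $R^2\pi_*$ vanishes on coherent sheaves over $Z^\circ$, and $R^1\pi_*$ is right exact there.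

**Step 3: conclusion.** *We map $R^1\pi_*M^{-k}$ onto the $H^1$ of a curve.* Replace $k$ by $-k$ and let $k\ge2$. Pick $y\in O'$, a point $x\in D'$ with $\pi(x)=y$, and a curve $C\subset\pi^{-1}(y)$ as in Lemma 9. Since $\deg M|_C\ge1$, we have $\deg M^{-k}|_C\le-2$, and Riemann–Roch gives
$$\chi(C,M^{-k}|_C)\le-2+1-p_a(C)<0,$$
so $H^1(C,M^{-k}|_C)\ne0$. The surjection $M^{-k}\to M^{-k}|_C$ over $Z^\circ$ induces a surjection of $R^1\pi_*M^{-k}$ onto $R^1\pi_*(M^{-k}|_C)$, which is the skyscraper sheaf at $y$ with value $H^1(C,M^{-k}|_C)\neq0$. So $R^1\pi_*M^{-k}\ne0$. As $Z$ is affine, $H^1(X,M^{-k})=\Gamma(Z,R^1\pi_*M^{-k})\ne0$, and by (2) some $H^1(\mathcal B,S^n\mathfrak n_P^*\otimes(-k\theta))$ is nonzero. This proves Theorem 2(2). $\blacksquare$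

## 11. Type $C$: the Euler sequence on $\mathbb P^{2r-1}$ and a shift by two

Type $A$ was settled in Section 3. Let $G$ be of type $C_r$, $r\ge2$. Passing to the simply connected cover changes neither $\mathcal B$ nor the cohomology groups, so take $G=Sp(W)$ with $W=\Bbbk^{2r}$, a self-dual module, and put $m=2r-1\ge3$. Here $\theta=2\epsilon_1$.

**Step 1: identifications.** *We translate into bundles on projective space.* The parabolic $P$ is the stabilizer of the line $\ell\subset W$ of weight $-\epsilon_1$: its Levi factor is $GL_1\times Sp_{2r-2}$. So $G/P=\mathbb P(W)=\mathbb P^m$. The tautological line bundle $\mathcal O(-1)$ is $\mathcal L(-\epsilon_1)$, hence $\mathcal L(\theta)=\mathcal O(2)$. The tangent bundle is $\mathcal L(\mathfrak g/\operatorname{Lie}P)=\mathcal L(\mathfrak n_P^*)$; denote it $\mathcal T$. The Euler sequence $0\to\mathcal O\to W\otimes\mathcal O(1)\to\mathcal T\to0$ is equivariant. Taking symmetric powers and twisting by $\mathcal O(t)$ gives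
$$0\to S^{n-1}W\otimes\mathcal O(n-1+t)\to S^nW\otimes\mathcal O(n+t)\to S^n\mathcal T(t)\to0, \tag{9}$$
with $S^j=0$ for $j<0$. Recall that $H^0(\mathcal O(j))=S^jW^*\cong S^jW$, and that $\mathcal O(j)$ has no higher cohomology for $j\ge-m$, in particular for $j\ge-3$.

**Step 2: the twist $-\theta$.** *We compute with $t=-2$.* The twists in (9) are $n-3$ and $n-2$. The first term is present only for $n\ge1$, where $n-3\ge-2$; and $n-2\ge-2$ for $n\ge0$. So neither bundle has higher cohomology. Hence $H^i(S^n\mathcal T(-2))=0$ for $i>0$, and in the Grothendieck group of $Sp(W)$-modules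
$$[H^0(S^n\mathcal T(-2))]=[S^nW\otimes S^{n-2}W]-[S^{n-1}W\otimes S^{n-3}W]. \tag{10}$$

**Step 3: the twist $\theta$ with $n-2$.** *We compare with $t=2$ and $n$ replaced by $n-2$, for $n\ge2$.* The twists are $n-1$ and $n$, again without higher cohomology, and
$$[H^0(S^{n-2}\mathcal T(2))]=[S^{n-2}W\otimes S^nW]-[S^{n-3}W\otimes S^{n-1}W].$$
This is the class (10). In characteristic $0$ equal classes mean isomorphic modules. For $n\le1$ the class (10) is $0$, and $S^{n-2}\mathfrak n_P^*=0$. So in type $C_r$ the statement of Theorem 1 holds with $n-2$ in place of $n-4$.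

**Step 4: the shift by four fails.** *One value of $n$ is enough.* For $n=2$, (10) gives $H^0(\mathcal B,S^2\mathfrak n_P^*\otimes(-\theta))\cong S^2W\ne0$, while $S^{n-4}\mathfrak n_P^*=S^{-2}\mathfrak n_P^*=0$. Together with Section 3 this proves Theorem 3. $\blacksquare$
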